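# A $K$-polystable decomposition of $c_1$ that admits no coupled Kähler–Einstein tuple

## 1. Two points on a sphere: the decompositions of $c_1(\mathbb P^1\times\mathbb P^1)$

Let $\omega$ be the Fubini–Study form of $\mathbb P^1$ with total mass $1$. We normalize $\operatorname{Ric}$ to lie in $c_1$, so $\operatorname{Ric}\omega=2\omega$. The Kähler classes of $\mathbb P^1\times\mathbb P^1$ are the pairs $(s,r)$ with $s,r>0$, where $(s,r)$ is the class of $s\,\mathrm{pr}_1^*\omega+r\,\mathrm{pr}_2^*\omega$, and $c_1=(2,2)$. Write $c_1$ as a sum of Kähler classes: choose $s_i,r_i>0$ with $\sum s_i=\sum r_i=2$, and put $\omega_i=s_i\,\mathrm{pr}_1^*\omega+r_i\,\mathrm{pr}_2^*\omega$. Rescaling the factors of a product metric does not change its Ricci form, so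
$$\operatorname{Ric}\omega_1=\cdots=\operatorname{Ric}\omega_k=2\,\mathrm{pr}_1^*\omega+2\,\mathrm{pr}_2^*\omega=\sum_i\omega_i .$$

**Definition (coupled Kähler–Einstein).** Let $X$ be a compact Kähler manifold. A *decomposition* of $c_1(X)$ is a $k$-tuple $(\alpha_1,\dots,\alpha_k)$ of Kähler classes with $\sum\alpha_i=c_1(X)$. Kähler metrics $\omega_i\in\alpha_i$ form a *coupled Kähler–Einstein* (cKE) tuple if $\operatorname{Ric}\omega_1=\cdots=\operatorname{Ric}\omega_k=\sum_i\omega_i$. A decomposition *admits* a cKE tuple if such $\omega_i\in\alpha_i$ exist. It is a *$\mathbb Q$-decomposition* if $\alpha_i=c_1(L_i)$ for $\mathbb Q$-line bundles $L_i$.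

For $k=1$ this is the Kähler–Einstein equation. If $\omega$ is Kähler–Einstein and $\lambda_i>0$, $\sum\lambda_i=1$, then $(\lambda_i\omega)$ is cKE. On $\mathbb P^1\times\mathbb P^1$ we have just solved the equation for every decomposition.

Now read this solution through the diagonal action of $SU(2)$ only. A pair of points of $\mathbb P^1$ is a pair of unit vectors $p,q\in S^2\subset\mathbb R^3$. The only invariant of the pair is the angle $\theta$ between $p$ and $q$, or $y=\frac{1+\cos\theta}2\in[0,1]$. For independent uniformly distributed $p,q$ the number $y$ is uniform on $[0,1]$ (Archimedes). To the class $(s,r)$ attach the length $\rho=|sp+rq|$. With $h=s+r$ and $d=s-r$,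
$$\rho^2=s^2+r^2+2sr(2y-1)=d^2+(h^2-d^2)y ,$$
and the mean of $\rho$ is
$$\mathfrak m(s,r)=\int_0^1\sqrt{d^2+(h^2-d^2)y}\;dy=\frac23\,\frac{h^3-|d|^3}{h^2-d^2}=
\begin{cases}s+\dfrac{r^2}{3s}& (s\ge r),\\[2mm] r+\dfrac{s^2}{3r}&(r\ge s).\end{cases}$$
For the last equality with $s\ge r$: $h^3-d^3=(h-d)(h^2+hd+d^2)=2r(3s^2+r^2)$ and $h^2-d^2=4sr$. For every decomposition of $(2,2)$ we get $\sum_i\mathfrak m(s_i,r_i)>\sum_i\max(s_i,r_i)\ge2$.

The number $2$ can be seen in the differential equation. Put $y=\tanh^2x$, $x\in[0,\infty)$. The distribution function of $x$ is $m(x)=\tanh^2x$, so $m'=2\tanh x\operatorname{sech}^2x=2\cosh^{-4}x\cdot\sinh x\cosh x$. Since $(\log(\sinh x\cosh x))'=2\coth2x$,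
$$m''=(2\coth 2x-4\tanh x)\,m'. \tag{1.1}$$
Also $\rho_i^2=h_i^2\tanh^2x+d_i^2\operatorname{sech}^2x$, hence $4\tanh x=\sum h_i\tanh x\le\sum\rho_i$. As $m'$ vanishes at $0$ and at $\infty$, integrating (1.1) gives
$$\sum_i\mathfrak m(s_i,r_i)=\int_0^\infty\sum\rho_i\,m'dx\ \ge\int_0^\infty4\tanh x\;m'dx=\int_0^\infty2\coth2x\;m'dx\;>\;2 .$$

Two features should be kept in mind. The inequality is *strict*. And $\mathfrak m$ is given by two different rational functions on the two sides of $s=r$, because of the term $|d|^3$.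

The diagonal $\Delta\subset\mathbb P^1\times\mathbb P^1$ is already a divisor. For $\Delta\subset\mathbb P^n\times\mathbb P^n$ one can blow it up. The blow-up is again Fano, $SU(n+1)$ acts with one invariant $x$, and a similar number $\mathfrak m$ exists. There the sum $\sum\mathfrak m(\alpha_i)$ can fall below $2$, and for $n\ge3$ this will answer the question of the next section.

## 2. Test configurations of a decomposition and their Donaldson–Futaki invariant

Throughout, $X$ is Fano and $N=\dim X$. Then $\mathrm{Pic}(X)\otimes\mathbb Q\cong H^2(X,\mathbb Q)$, so a $\mathbb Q$-line bundle is determined by its $c_1$. We abbreviate "test configuration" to TC.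

**Definition (test configuration).** Let $L$ be an ample $\mathbb Q$-line bundle on $X$. A TC $(\mathcal X,\mathcal L)$ for $(X,L)$ is a normal variety $\mathcal X$ with a $\mathbb C^*$-action and a flat proper $\mathbb C^*$-equivariant morphism $\mathcal X\to\mathbb C$, together with a $\mathbb C^*$-linearized relatively ample $\mathbb Q$-line bundle $\mathcal L$, such that the fiber over $1$ is $(X,L)$. A TC for a $\mathbb Q$-decomposition $(\alpha_i)$ is $(\mathcal X,(\mathcal L_i))$, where $(\mathcal X,\mathcal L)$ is a TC for $(X,-K_X)$, $\mathcal L=\sum_i\mathcal L_i$, and each $(\mathcal X,\mathcal L_i)$ is a TC for $(X,L_i)$ with $c_1(L_i)=\alpha_i$.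

**Definition (Donaldson–Futaki invariant, $K$-polystability).** With Deligne pairings relative to $\mathcal X\to\mathbb C$ ($N+1$ entries), let
$$\eta=-\frac1{N+1}\sum_i\frac{\langle\mathcal L_i,\dots,\mathcal L_i\rangle}{(L_i)^N}+\frac{\langle\sum_i\mathcal L_i+K_{\mathcal X/\mathbb C},\sum_i\mathcal L_i,\dots,\sum_i\mathcal L_i\rangle}{(-K_X)^N}. \tag{2.1}$$
$\mathrm{DF}(\mathcal X,(\mathcal L_i))$ is the weight of the $\mathbb C^*$-action on the central fiber of $\eta$. A $\mathbb Q$-decomposition is *$K$-polystable* if $\mathrm{DF}\ge0$ for all its TCs, with equality if and only if $\mathcal X$ is isomorphic to $X\times\mathbb C$.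

**Known result.** If $X$ is Fano, any $\mathbb Q$-decomposition of $c_1(X)$ that admits a cKE tuple is $K$-polystable.

We will use this only for $k=1$. The question is the converse: *does every $K$-polystable $\mathbb Q$-decomposition of $c_1(X)$, $X$ Fano, admit a cKE tuple?* It is taken from J. Hultgren and D. Witt Nyström, "Coupled Kähler–Einstein metrics", arXiv:1608.07209 (2016). For $\mathbb P^1\times\mathbb P^1$ the answer is yes, since all decompositions admit one. In general it is no:

**Theorem.** Let $n\ge3$, $k\ge n+4$ and $X=X_n=\mathrm{Bl}_\Delta(\mathbb P^n\times\mathbb P^n)$, a Fano manifold of dimension $2n$. There is a $K$-polystable $\mathbb Q$-decomposition of $c_1(X)$ of length $k$ which admits no coupled Kähler–Einstein tuple.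

**$\mathrm{DF}$ as an average over components.** We rewrite $\mathrm{DF}$ in a form that can be compared with integrals. Over $\mathbb C^*$ the action identifies $\mathcal X$ with $X\times\mathbb C^*$. Compactify every linearized object over $\mathbb P^1$ by gluing in the trivial product at $\infty$, and write $\bar{\mathcal X},\bar{\mathcal L}$. The weight of a Deligne pairing on the central fiber is the intersection number on $\bar{\mathcal X}$; this is the sign convention for which $k=1$ gives the standard invariant $\frac1V\big(\frac N{N+1}\bar{\mathcal L}^{N+1}+\bar{\mathcal L}^N\cdot K_{\bar{\mathcal X}/\mathbb P^1}\big)$. For a relatively ample $\mathcal L_i$ restricting to $L_i$ put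
$$e(\mathcal L_i)=\frac{\bar{\mathcal L}_i^{\,N+1}}{(N+1)V_i},\qquad V_i=(L_i)^N. \tag{2.2}$$
The isomorphism $\mathcal L|_{\mathcal X_1}\cong-K_X$ is a nowhere zero section of $\mathcal L+K_{\mathcal X/\mathbb C}$ on $\mathcal X_1$. The action spreads it out to an invariant nowhere zero section over $\mathbb C^*$, called "$1$" (pass to multiples, and ignore sets of codimension $2$, which is harmless on a normal variety). Let $\sum_Fa_FF$ be its divisor, where $F$ runs over the components of $\mathcal X_0=\sum_Fb_FF$. At $\infty$ the section is trivial, so $(\bar{\mathcal L}+K_{\bar{\mathcal X}/\mathbb P^1})\cdot\bar{\mathcal L}^N=\sum_Fa_F(\mathcal L|_F)^N$. By flatness $\sum_Fb_F(\mathcal L|_F)^N=(-K_X)^N$. With $p_F=b_F(\mathcal L|_F)^N/(-K_X)^N$ we have $p_F>0$, $\sum_Fp_F=1$, and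
$$\mathrm{DF}(\mathcal X,(\mathcal L_i))=\sum_Fp_F\frac{a_F}{b_F}-\sum_ie(\mathcal L_i). \tag{2.3}$$
Replacing one $\mathcal L_i$ by $\mathcal L_i+c\,\mathcal X_0$ changes $e(\mathcal L_i)$ by $c$, since $(\bar{\mathcal L}_i+c\mathcal X_0)^{N+1}=\bar{\mathcal L}_i^{N+1}+(N+1)cV_i$, and it changes every $a_F/b_F$ by $c$. So $\mathrm{DF}$ does not change.

**Example.** Let $X=\mathbb P^1$, $\alpha_i=s_i>0$ rational with $\sum s_i=2$. Let $q:\mathcal X\to\mathbb P^1\times\mathbb C$ be the blow-up of a point of the fiber over $0$, with exceptional curve $E$, and let $F'$ be the strict transform of that fiber. Take $\mathcal L_i=q^*L_i-\epsilon_iE$ with rational $0<\epsilon_i<s_i$. This is relatively ample, since $\mathcal L_i\cdot E=\epsilon_i$ and $\mathcal L_i\cdot F'=s_i-\epsilon_i$. From $E^2=-1$ we get $e(\mathcal L_i)=-\epsilon_i^2/(2s_i)$. With $\epsilon=\sum\epsilon_i$ we have $\mathcal L+K_{\mathcal X/\mathbb C}=(1-\epsilon)E$, so $a_E=1-\epsilon$, $a_{F'}=0$, $b_E=b_{F'}=1$, $p_E=\epsilon/2$. Hence,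 by Cauchy–Schwarz,
$$\mathrm{DF}=\frac\epsilon2(1-\epsilon)+\sum_i\frac{\epsilon_i^2}{2s_i}\ \ge\ \frac\epsilon2-\frac{\epsilon^2}2+\frac{\epsilon^2}4=\frac\epsilon2\Big(1-\frac\epsilon2\Big)>0 .$$
Each component separately satisfies $a_F\ge\sum e(\mathcal L_i)$: for $F'$ this is clear, and for $E$ it follows from $1-\epsilon+\frac{\epsilon^2}4=(1-\frac\epsilon2)^2\ge0$. Section 4 derives such componentwise inequalities from analysis.

## 3. Pairs of points on a line, and the number $\mathfrak m$

Let $V=\mathbb C^{n+1}$, $n\ge2$, and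
$$X=X_n=\{([v],[w],l)\in\mathbb P(V)^2\times Gr(2,V):\ v,w\in l\}=\mathbb P(S)\times_{Gr}\mathbb P(S),\qquad N=2n,$$
with $S$ the tautological bundle. Off the diagonal, $l$ is determined by $[v]\ne[w]$; over a point of $\Delta$ one chooses a line $l$ through it. So $X=\mathrm{Bl}_\Delta(\mathbb P^n\times\mathbb P^n)$, with exceptional divisor $E=\{[v]=[w]\}$.

Let $H_1,H_2,M$ be the pullbacks of the ample generators of the two projective spaces and of $Gr$. They span $H^2(X,\mathbb R)$, because $X$ is an iterated $\mathbb P^1$-bundle over $Gr$. The relative Euler sequence gives $T_{\mathbb P(S)/Gr}=2H-M$, and $-K_{Gr}=(n+1)M$. Hence $c_1(X)=2H_1+2H_2+(n-1)M$. Write $(s,r,c)=sH_1+rH_2+cM$. *This class is Kähler if and only if $s,r,c>0$.* Sufficiency holds because $X\subset\mathbb P^n\times\mathbb P^n\times Gr$. For necessity, test on three curves: $[w],l$ fixed; $[v],l$ fixed; $[v]=[w]$ fixed with $l$ in a pencil. They are dual to $H_1,H_2,M$. In particular $X$ is Fano with $c_1(X)=(2,2,n-1)$.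

**Definition (the number $\mathfrak m$).** For a Kähler class $\alpha=(s,r,c)$ put $A=c+\frac{s+r}2$, $d=s-r$, $h=s+r$, so that $|d|<h<2A$, and
$$\mathfrak m(\alpha)=\frac{N_2}{N_1},\qquad N_k=\int_{|d|}^h\rho^k\Big(A^2-\frac{\rho^2}4\Big)^{n-1}d\rho. \tag{3.1}$$

If we formally put $n=1$, then $N_1=\frac12(h^2-d^2)$, $N_2=\frac13(h^3-|d|^3)$, and we recover the number of Section 1. In general $\mathfrak m(\alpha)$ is a weighted mean of $\rho$ over $[|d|,h]$. It is homogeneous of degree $1$ (scale $\rho$) and rational at rational points (polynomial integrands, rational limits). It is $C^1$: only $|d|$ could cause trouble, and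
$$\partial_dN_1=-d\Big(A^2-\frac{d^2}4\Big)^{n-1},\qquad\partial_dN_2=-d|d|\Big(A^2-\frac{d^2}4\Big)^{n-1}$$
are continuous.

**Example ($n=3$).** For $c_1(X_3)=(2,2,2)$: $A=4$, $d=0$, $h=4$. Then $N_1=\frac23(16^3-12^3)=\frac{4736}3$ and
$$N_2=\int_0^4\rho^2\Big(256-8\rho^2+\frac{\rho^4}{16}\Big)d\rho=\frac{16384}3-\frac{8192}5+\frac{1024}7=\frac{416768}{105},$$
so $\mathfrak m(c_1(X_3))=\frac{88}{35}>2$. On the other hand split $c_1(X_3)=(2-\varepsilon,2-\varepsilon,\varepsilon)+(\varepsilon,\varepsilon,2-\varepsilon)$. The second summand has $\mathfrak m\le h=2\varepsilon$. As $\varepsilon\to0$ the first tends to the values $A=2$, $d=0$, $h=4$. Substituting $\rho=4\sqrt y$, its $\mathfrak m$ tends to $4\int_0^1\sqrt y(1-y)^2dy\big/\int_0^1(1-y)^2dy=4\cdot\frac{16}{105}\cdot3=\frac{64}{35}<2$. So the sum of the $\mathfrak m$'s can lie on either side of $2$.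

The proof rests on an asymmetry. We shall see that a cKE tuple forces $\sum\mathfrak m(\alpha_i)>2$, strictly (Section 6). Conversely $\sum\mathfrak m(\alpha_i)>2$ gives a weak cKE tuple (Section 7), hence a componentwise form of $\mathrm{DF}\ge0$ (Section 4). This conclusion survives on the wall $\sum\mathfrak m(\alpha_i)=2$ (Section 8). So a $\mathbb Q$-decomposition on the wall has no cKE tuple and has $\mathrm{DF}\ge0$. What remains is to choose one for which $\mathrm{DF}=0$ happens only for products.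

## 4. From a bounded functional to an inequality on each component

**Conventions.** $dd^c=\frac i{2\pi}\partial\bar\partial$. Metrics on line bundles (also $\mathbb Q$- or, formally, $\mathbb R$-line bundles) are written as weights $\phi$, with $|s|_\phi^2=|s|^2e^{-\phi}$ and curvature $dd^c\phi$; for instance $\log(1+|z|^2)$ is the Fubini–Study weight on $\mathcal O(1)$ over $\mathbb P^1$. A weight on $-K_X$ defines a measure $e^{-\phi}$. "Bounded psh weight" means psh and locally bounded.

In this section $X$ is any Fano manifold. Fix smooth positive reference weights $\psi_i$ on $L_i$ and an isomorphism $\sum L_i\cong-K_X$. For bounded psh weights set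
$$\mathcal E_i(\phi)=\frac1{(N+1)V_i}\sum_{j=0}^N\int_X(\phi-\psi_i)(dd^c\phi)^j(dd^c\psi_i)^{N-j},\qquad D(\phi_1,\dots,\phi_k)=-\log\int_Xe^{-\sum\phi_i}-\sum_i\mathcal E_i(\phi_i).$$

We recall that the derivative of $\mathcal E_i$ along an affine path $\phi_s$ with direction $v$ is $V_i^{-1}\int v\,(dd^c\phi_s)^N$, and its second derivative is $-NV_i^{-1}\int dv\wedge d^cv\wedge(dd^c\phi_s)^{N-1}\le0$. So $\mathcal E_i$ is concave along affine paths, and
$$\mathcal E_i(\phi)-\mathcal E_i(\phi')\le V_i^{-1}\int(\phi-\phi')(dd^c\phi')^N. \tag{4.1}$$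
Also $\mathcal E_i(\phi+c)=\mathcal E_i(\phi)+c$, so $D$ does not change when constants are added to the $\phi_i$. By Bedford–Taylor, $\mathcal E_i$ is continuous along bounded decreasing sequences.

**Definition (psh geodesic).** For bounded psh weights $\phi^0,\phi^1$ on $L_i$, the psh geodesic $\phi^t$, $0\le t\le1$, is the upper envelope of all psh weights on $X\times\{0<\mathrm{Re}\,\tau<1\}$, depending only on $t=\mathrm{Re}\,\tau$, with boundary values at most $\phi^0,\phi^1$.

For example, if $\phi^1=\phi^0+c$, then $\phi^t=\phi^0+ct$: competitors are convex in $t$, hence at most $(1-t)\phi^0+t\phi^1=\phi^0+ct$, and this is itself a competitor.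

**Definition (weak cKE).** Bounded psh weights $\phi_i^0$ solve the weak cKE equations if $V_i^{-1}(dd^c\phi_i^0)^N=e^{-\sum_j\phi_j^0}/\int e^{-\sum_j\phi_j^0}$ for all $i$.

The weights of a genuine cKE tuple are an example: $\operatorname{Ric}\omega_i=\sum\omega_j$ says that $\log(\omega_i^N/e^{-\sum\phi_j})$ is pluriharmonic, hence constant.

**Lemma 1.** If $(\phi_i^0)$ solves the weak cKE equations, then $D\ge D(\phi^0)$ on all bounded psh tuples.

*Proof.* Let $(\phi_i^1)$ be any bounded psh tuple and $\phi_i^t$ the psh geodesics.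

**Step 1: regularity in $t$.** Competitors are at most $(1-t)\phi_i^0+t\phi_i^1$, which is upper semicontinuous. So the regularized envelope is again a competitor, and $\phi_i^t$ is psh and convex in $t$. With $C=\sup|\phi_i^0-\phi_i^1|$, the weight $\max(\phi_i^0-Ct,\phi_i^1-C(1-t))$ is a competitor. Hence $\phi_i^0-Ct\le\phi_i^t\le\phi_i^0+Ct$, similarly at $t=1$, and by convexity $\phi_i^t$ is $C$-Lipschitz in $t$.

**Step 2: $\mathcal E_i$ is affine along $\phi_i^t$.** For smooth positive endpoints the envelope is Chen's $C^{1,\bar1}$ geodesic, and $\mathcal E_i$ is affine along it. In general choose smooth positive weights decreasing to $\phi_i^0$ and to $\phi_i^1$ (Błocki–Kołodziej). By monotonicity of envelopes the corresponding geodesics decrease to a limit that is $\ge\phi_i^t$. The limit is psh on $X\times$ strip. By Step 1 with a uniform constant, it has boundary values $\phi_i^0,\phi_i^1$, so it is a competitor and $\le\phi_i^t$. Thus it equals $\phi_i^t$, and continuity of $\mathcal E_i$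 along bounded decreasing sequences gives the claim.

**Step 3: comparison of slopes at $t=0$.** The tuple sum $\sum\phi_i^t$ is psh on $X\times$ strip, so by Berndtsson (Invent. Math. 2015, Theorem 1.1) $t\mapsto-\log\int e^{-\sum\phi_i^t}$ is convex. Let $\dot\phi_i=\lim_{t\downarrow0}(\phi_i^t-\phi_i^0)/t$; by convexity this limit is decreasing, and it is bounded by $C$. By Step 2 and (4.1),
$$\mathcal E_i(\phi_i^1)-\mathcal E_i(\phi_i^0)=\tfrac1t\big(\mathcal E_i(\phi_i^t)-\mathcal E_i(\phi_i^0)\big)\le V_i^{-1}\int\tfrac{\phi_i^t-\phi_i^0}t(dd^c\phi_i^0)^N\ \longrightarrow\ V_i^{-1}\int\dot\phi_i(dd^c\phi_i^0)^N .$$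
By convexity and dominated convergence, the first term of $D$ increases between $t=0$ and $t=1$ by at least its right derivative at $0$, which is $\int\sum\dot\phi_i\,e^{-\sum\phi_j^0}/\int e^{-\sum\phi_j^0}$. By the weak cKE equations the two bounds cancel, and $D(\phi^1)-D(\phi^0)\ge0$. $\square$

**Lemma 2.** If $D$ is bounded below for $(L_i)$, then for every TC $(\mathcal X,(\mathcal L_i))$ and every component $F$ of $\mathcal X_0$
$$\frac{a_F+1-b_F}{b_F}\ \ge\ \sum_ie(\mathcal L_i). \tag{4.2}$$

*Proof.* The TC produces a ray of weights on $X$, and we compute the growth of both terms of $D$ along it.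

**Step 1: the ray.** For suitable $\ell$ embed $\mathcal X\subset\mathbb P^m\times\mathbb C$ equivariantly by $\ell\mathcal L_i$, with $\mathbb C^*$ acting diagonally in the homogeneous coordinates $Z_j$. Then $\Phi_i=\frac1\ell\log\sum|Z_j|^2$ is an $S^1$-invariant smooth psh weight on $\mathcal L_i$. For $t\ne0$ let $\phi_i^t$ be $\Phi_i|_{\mathcal X_t}$ transported to $(X,L_i)$ by the action. It depends only on $|t|$. Put $\tau=-\log|t|$.

**Step 2: the energy satisfies $\mathcal E_i(\phi_i^t)=2\tau\,e(\mathcal L_i)+o(\tau)$ as $t\to0$.** Let $\mathcal Y$ be an equivariant resolution dominating $\bar{\mathcal X}$ and $X\times\mathbb P^1$, via $p$ and $q$; it can be taken to be an isomorphism away from the fiber over $0$. Then $p^*\bar{\mathcal L}_i=q^*L_i+G_0$ with $G_0$ a $\mathbb Q$-divisor over $0$, whose canonical section $s_{G_0}$ is the identity outside the fiber over $0$. Now $\Phi_i-\psi_i$ is a smooth weight on $\mathcal O(G_0)$ near $\mathcal Y_0$. The function $g=-\log|s_{G_0}|^2_{\Phi_i-\psi_i}$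 equals $\phi_i^t-\psi_i$ on the fiber over $t$, and by Poincaré–Lelong $dd^cg=dd^c(\Phi_i-\psi_i)-[G_0]$. Let $C=\sum_{j=0}^N(dd^c\Phi_i)^j(dd^c\psi_i)^{N-j}$, a smooth closed form. Then $H(t)=(N+1)V_i\,\mathcal E_i(\phi_i^t)$ is the pushforward of $gC$ under the projection $\pi$ to the $t$-disc. Since $(a-b)\sum_ja^jb^{N-j}=a^{N+1}-b^{N+1}$,
$$dd^cH=\pi_*\big((dd^c\Phi_i)^{N+1}-(dd^c\psi_i)^{N+1}\big)-\Big(\int_{G_0}C\Big)\delta_0 ,$$
and the same identity in cohomology gives $\int_{G_0}C=(p^*\bar{\mathcal L}_i)^{N+1}-(q^*L_i)^{N+1}=\bar{\mathcal L}_i^{N+1}$, because $q^*L_i$ comes from $X$, of dimension $N$. As $dd^c\log|t|^2=\delta_0$, we get $H=-\bar{\mathcal L}_i^{N+1}\log|t|^2+H_0$, with $H_0$ radial and $dd^cH_0=\mu$ the pushforward of a smooth form. So $\mu$ is a finite signed measure without atom at $0$ (the fiber $\mathcal Y_0$ has measure zero). For radial functions $dH_0/d\log|t|^2=\mu(\{|t'|<|t|\})$, which tends to $0$. Hence $H_0=o(\tau)$. Dividing by $(N+1)V_i$ and using $-\log|t|^2=2\tau$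 gives the claim.

**Step 3: the volume satisfies $-\log\int e^{-\sum\phi_i^t}\le2\tau\frac{a_F+1-b_F}{b_F}+O(1)$.** At a general point of $F$, where $\mathcal X$ and $F$ are regular, choose coordinates $(z,y)$ on $\mathcal X$ with $t=z^b$, $b=b_F$. Let $\sigma$ be a local generator of $\mathcal L$ (fractional powers understood). Then $1=z^{a_F}\cdot\text{unit}\cdot\sigma\otimes(dz\wedge dy/dt)$. Since $dt=bz^{b-1}dz$, the form $dz\wedge dy/dt$ restricts on $\mathcal X_t$ to $dy/(bz^{b-1})$ up to sign. On a piece $\{|y|<\delta\}$ of $\mathcal X_t$ we have $|z|=|t|^{1/b}$, so there the measure $e^{-\sum\Phi_i}$, which is $|1|^2_{\sum\Phi_i}$, is at least $c\,|t|^{2(a_F+1-b)/b}|dy|^2$ with $c>0$ independent of $t$. Since "$1$" is invariant, $\int_Xe^{-\sum\phi_i^t}=\int_{\mathcal X_t}e^{-\sum\Phi_i}$, and the claim follows.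

**Step 4: conclusion.** Let $-C'$ be a lower bound of $D$. Then $-C'\le D(\phi^t)\le2\tau\big(\frac{a_F+1-b_F}{b_F}-\sum e(\mathcal L_i)\big)+o(\tau)$. Divide by $2\tau\to\infty$. $\square$

**Corollary 3.** If (4.2) holds for $(\mathcal X,(\mathcal L_i))$ and all $F$, then $\mathrm{DF}\ge\sum_Fp_F(1-1/b_F)\ge0$. If moreover $\mathrm{DF}=0$, then all $b_F=1$ and all $a_F=\sum_ie(\mathcal L_i)$.

*Proof.* Write (4.2) as $\frac{a_F}{b_F}\ge\sum_ie(\mathcal L_i)+1-\frac1{b_F}$ and insert it in (2.3). If $\mathrm{DF}=0$, all inequalities used are equalities, because every $p_F>0$. $\square$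

So we gain more than $\mathrm{DF}\ge0$: each component obeys its own inequality. This will be used in Section 8.

## 5. $SU(n+1)$-invariant weights on $X_n$ as functions of one variable

Let $K=SU(n+1)$ and $X^\circ=X\setminus E=(\mathbb P^n\times\mathbb P^n)\setminus\Delta$. Define $x\in[0,\infty)$ on $X^\circ$ by
$$\cosh^2x=\frac{|v|^2|w|^2}{|v\wedge w|^2},\qquad\text{i.e.}\qquad\tanh^2x=\frac{|\langle v,w\rangle|^2}{|v|^2|w|^2}.$$
$K$ is transitive on the level sets of $x$. The set $\Sigma_0=\{x=0\}=\{\langle v,w\rangle=0\}$ is a compact smooth submanifold of $X^\circ$ of real codimension $2$ (the derivative of $\langle v,w\rangle$ when $v$ moves toward $w$ is nonzero). The divisor $E$ is "$x=\infty$".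

A weight on $(s,r,c)$ over $X^\circ$ is a function $\Phi(v,w)$ on linearly independent pairs. $H_1,H_2,M$ have the reference weights $\log|v|^2$, $\log|w|^2$, $\log|v\wedge w|^2$. A bounded $K$-invariant weight on $X$ is the reference weight plus a bounded function $\chi(x)$. Since $\log|v|^2+\log|w|^2=\log|v\wedge w|^2+2\log\cosh x$, on $X^\circ$ it is
$$\Phi=A\log|v\wedge w|^2+\frac d2\log\frac{|v|^2}{|w|^2}+u(x),\qquad u(x)=h\log\cosh x+\chi(x),\ \chi\text{ bounded}. \tag{5.1}$$
Set $\rho=\sqrt{u'^2+d^2\operatorname{sech}^2x}$.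

**Lemma 4.** Let $u$ be $C^2$ on an interval in $(0,\infty)$.

(i) If $u'>0$, $\rho'>0$, $\rho<2A$, then $dd^c\Phi>0$ there. If $dd^c\Phi>0$, then $\rho\rho'>0$.

(ii) The pushforward of $(dd^c\Phi)^{2n}$ under $x$ is $j\,\rho\rho'(A^2-\rho^2/4)^{n-1}dx$, where $j=\frac n2\binom{2n}n$.

(iii) If $\Phi$ is a weight on $-K_X=(2,2,n-1)$, the pushforward of $e^{-\Phi}$ is $\mathrm{const}\cdot e^{-u}\sinh x\cosh x\,dx$.

*Proof.* By invariance we compute the complex Hessian at one point of each level set.

**Step 1: coordinates that split the Hessian.** At a point with $x=x_0>0$ use the lifts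
$$v=(e^{x_0/2},e^{x_0/2}z,y),\qquad w=(e^{x_0/2},-e^{x_0/2}z',y'),\qquad y,y'\in\mathbb C^{n-1},$$
at $z=z'=e^{-x_0}$, $y=y'=0$. There $|v|^2=|w|^2=2\cosh x_0$, $\langle v,w\rangle=2\sinh x_0$, $|v\wedge w|^2=4$. $\Phi$ is $U(n+1)$-invariant, and the group $U(n-1)$ acting on the last coordinates fixes the point and acts on $y$ and $y'$ by the standard representation and trivially on $z,z'$. So the Hessian splits into a $(z,z')$-block and $n-1$ equal $2\times2$ blocks in $(y_j,y_j')=(\alpha,\beta)$. Write $x$ for $x_0$.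

**Step 2: the $(z,z')$-block.** Let $f=2\log\cosh x$. For $y=y'=0$,
$$f=\log(1+|z|^2)+\log(1+|z'|^2)-\log|z+z'|^2 .$$
At the point,
$$f_z=f_{z'}=\frac1{2\cosh x}-\frac{e^x}2=\frac{1-e^{2x}}{4\cosh x}=-\tfrac12e^x\tanh x,$$
$$f_{z\bar z}=f_{z'\bar z'}=\frac1{(1+e^{-2x})^2}=\frac{e^{2x}}{4\cosh^2x}=:g,\qquad f_{z\bar z'}=0 .$$
As $df/dx=2\tanh x$, we have $\frac{du}{df}=\frac{u'}{2\tanh x}$ and $\frac{d^2u}{df^2}=\frac14\coth x\,(u'\coth x)'$. So the Hessian of $u$ is
$$\frac{du}{df}\,g\,I+\frac{d^2u}{df^2}\,\frac{e^{2x}\tanh^2x}4\begin{pmatrix}1&1\\1&1\end{pmatrix}.$$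
The term $\frac d2\log\frac{|v|^2}{|w|^2}$ contributes $\frac{dg}2\,\mathrm{diag}(1,-1)$, and $A\log|v\wedge w|^2$ contributes $0$, because $\log|z+z'|^2$ is pluriharmonic. In the basis $(1,\pm1)/\sqrt2$ the all-ones matrix is $\mathrm{diag}(2,0)$ and $\mathrm{diag}(1,-1)$ becomes off-diagonal. The first diagonal entry is
$$\frac{e^{2x}}8\Big[\frac{u'}{\sinh x\cosh x}+\tanh x\,(u'\coth x)'\Big]=\frac{e^{2x}}8u'',$$
because $\tanh x\,(u'\coth x)'=u''-\frac{u'}{\sinh x\cosh x}$. The block is therefore
$$\begin{pmatrix}\frac{e^{2x}}8u''&\frac{dg}2\\ \frac{dg}2&\frac{e^{2x}}8\frac{u'}{\sinh x\cosh x}\end{pmatrix},\qquad\det=\frac{e^{4x}}{64}\Big(\frac{u'u''}{\sinh x\cosh x}-\frac{d^2}{\cosh^4x}\Big)=\frac{e^{4x}}{64}\,\frac{\rho\rho'}{\sinh x\cosh x}, \tag{5.2}$$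
since $\rho\rho'=u'u''-d^2\operatorname{sech}^2x\tanh x$.

**Step 3: the $(\alpha,\beta)$-blocks.** Let $\mathbf e$ be the unit vector of the coordinate $y_j$. Then $|v+\alpha\mathbf e|^2=|v|^2+|\alpha|^2$, $|w+\beta\mathbf e|^2=|w|^2+|\beta|^2$, and $(v+\alpha\mathbf e)\wedge(w+\beta\mathbf e)=v\wedge w+(\beta v-\alpha w)\wedge\mathbf e$, an orthogonal sum. To second order $\log|v|^2,\log|w|^2,\log|v\wedge w|^2$ change by $\frac{|\alpha|^2}{2\cosh x}$, $\frac{|\beta|^2}{2\cosh x}$, $\frac14|\beta v-\alpha w|^2$. Put $\sigma=\frac{\alpha+\beta}{\sqrt2}$, $\epsilon=\frac{\beta-\alpha}{\sqrt2}$. Then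
$$|\beta v-\alpha w|^2=2\cosh x\,(|\alpha|^2+|\beta|^2)-4\sinh x\,\mathrm{Re}(\alpha\bar\beta)=2e^{-x}|\sigma|^2+2e^x|\epsilon|^2,\qquad|\alpha|^2-|\beta|^2=-2\,\mathrm{Re}(\sigma\bar\epsilon).$$
First derivatives vanish in these directions, so the Hessian of $u$ is $\frac{u'}{2\tanh x}$ times that of $f$. Using $\frac1{\cosh x}-e^{\mp x}=\pm e^{\mp x}\tanh x$, the Hessian of $f$ in $(\sigma,\epsilon)$ is $\mathrm{diag}(\frac12e^{-x}\tanh x,-\frac12e^x\tanh x)$. Adding the three contributions, the block is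
$$\begin{pmatrix}\frac{e^{-x}}2\big(A+\frac{u'}2\big)&-\frac d{4\cosh x}\\-\frac d{4\cosh x}&\frac{e^x}2\big(A-\frac{u'}2\big)\end{pmatrix},\qquad\det=\frac14\Big(A^2-\frac{\rho^2}4\Big). \tag{5.3}$$

**Step 4: (i).** If $u'>0$ and $\rho'>0$, then $u'u''=\rho\rho'+d^2\operatorname{sech}^2x\tanh x>0$, so $u''>0$, and the block (5.2) is positive. If also $\rho<2A$, the block (5.3) has positive determinant and positive first entry, so it is positive. Conversely, positivity forces the determinant in (5.2) to be positive.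

**Step 5: (ii).** The form $(dd^c\Phi)^{2n}$ is $K$-invariant and is the product of the determinants times a fixed volume form. So (ii) holds up to a factor $j(x)$ independent of $(s,r,c)$ and of $u$. To find it, take $\Phi=\log|v|^2+\log|w|^2$, so $A=1$, $d=0$, $\rho=u'=2\tanh x$. Its volume form is $\binom{2n}n$ times the Fubini–Study probability of $\mathbb P^n\times\mathbb P^n$. Under the latter $y=\tanh^2x$ has density $n(1-y)^{n-1}dy=2n\tanh x\operatorname{sech}^{2n}x\,dx$, whereas $\rho\rho'(1-\rho^2/4)^{n-1}=4\tanh x\operatorname{sech}^{2n}x$. So $j=\frac{2n}4\binom{2n}n=\frac n2\binom{2n}n$.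

**Step 6: (iii).** On $X^\circ$ the weight $(n+1)\log|v|^2|w|^2$ on $-K$ gives a multiple of the Fubini–Study volume. Two identifications of $-K_X|_{X^\circ}$ with $\mathcal O(n+1,n+1)$ differ by a nowhere zero function on $X^\circ$, which is constant because $\Delta$ has codimension $n\ge2$. With $A=n+1$, $d=0$ we have $\Phi=(n+1)\log|v|^2|w|^2+u-(2n+2)\log\cosh x$. So $e^{-\Phi}$ pushes forward to $\mathrm{const}\cdot e^{-u}\cosh^{2n+2}x\cdot\tanh x\operatorname{sech}^{2n}x\,dx=\mathrm{const}\cdot e^{-u}\sinh x\cosh x\,dx$. $\square$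

**The quantile function of a class.** Apply (ii) to the smooth weight with $u=h\log\cosh x$, for which $\rho^2=d^2+(h^2-d^2)\tanh^2x$ increases from $d^2$ to $h^2$. This gives $\alpha^{2n}=jN_1$. Let
$$F_\alpha(\rho)=\frac1{N_1}\int_{|d|}^\rho\varrho\Big(A^2-\frac{\varrho^2}4\Big)^{n-1}d\varrho,\qquad Q_\alpha=F_\alpha^{-1}:[0,1]\to[|d|,h].$$
Then $\int_0^1Q_\alpha\,dm=\int\rho\,dF_\alpha(\rho)=\mathfrak m(\alpha)$. Integrating, $(A^2-\frac{d^2}4)^n-(A^2-\frac{Q_\alpha(m)^2}4)^n=\frac n2N_1m$, and $A^2-\frac{Q_\alpha^2}4\ge A^2-\frac{h^2}4>0$, so an $n$-th root can be taken smoothly: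
$$Q_\alpha(m)^2=d^2+\theta_\alpha(m),\qquad\theta_\alpha\in C^\infty([0,1]),\quad\theta_\alpha(0)=0,\quad\theta_\alpha'>0. \tag{5.4}$$
For $n=1$ this would read $Q^2=d^2+(h^2-d^2)m$, the formula of Section 1 with $m=y$.

## 6. A cKE tuple forces $\sum\mathfrak m(\alpha_i)>2$

To use Section 5 we need invariant solutions. The next lemma is the coupled form of a Matsushima-type argument.

**Lemma 5.** Let $X$ be Fano with a cKE tuple $(\omega_i)$. Any compact connected subgroup of $\mathrm{Aut}^0(X)$ preserves some cKE tuple in the same classes.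

*Proof.* As the Ricci forms agree, all $\omega_i^N/V_i$ equal one probability measure $d\mu$. Let $g_i$ be the metrics, $\theta=\sum\omega_j$, $\Delta_i=g_i^{a\bar b}\partial_a\partial_{\bar b}$.

**Step 1: potentials of a holomorphic field.** Let $W$ be a holomorphic vector field. As $H^{0,1}(X)=0$, $W^a=g_i^{a\bar b}\partial_{\bar b}f_i$ for complex functions $f_i$. The $\mu$-divergence of $W$ is $\Delta_if_i$ for every $i$. Locally it is $\partial_aW^a+W^a\partial_a\log\det g_i$. Since $W$ is holomorphic and $\partial_a\partial_{\bar b}\log\det g_i=-\sum_jg_{j,a\bar b}$,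
$$\partial_{\bar b}(\operatorname{div}W)=W^a\partial_a\partial_{\bar b}\log\det g_i=-\sum_j\partial_{\bar b}f_j .$$
After adding a constant to $f_1$ we get $\Delta_if_i=-f$ for all $i$, where $f=\sum_jf_j$.

**Step 2: every solution of this system comes from a holomorphic field.** Let $\Delta_if_i=-f=-\sum_jf_j$ for all $i$ and put $W_i^a=g_i^{a\bar b}\partial_{\bar b}f_i$. Then $\operatorname{div}_\mu W_i=-f$, so for all $i,j$
$$\int\langle W_i,W_j\rangle_{g_j}d\mu=\int W_i(\bar f_j)\,d\mu=\int f\bar f_j\,d\mu .$$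
The case $i=j$ shows that this number is real and equals $\int|W_j|^2_{g_j}d\mu$. Expanding the square,
$$\int|W_i-W_j|^2_{g_j}d\mu=\int|W_i|^2_{g_j}d\mu-\int f\bar f_j\,d\mu .$$
Sum over $j$:
$$\int\theta(W_i,\bar W_i)d\mu=\int|f|^2d\mu+\sum_j\int|W_i-W_j|^2_{g_j}d\mu .$$
On the other hand the commutation formula $g^{c\bar b}\nabla_c\nabla_{\bar b}\nabla_{\bar a}f=\nabla_{\bar a}\Delta f+R_{\bar a}{}^{\bar b}\nabla_{\bar b}f$ is linear in $f$, so it holds for complex functions. Apply it to $f_i$ and $g_i$, pair with $\overline{\nabla_{\bar a}f_i}$ and integrate by parts. The left side gives $-\int|\bar\partial W_i|^2$ and the first term on the right gives $-\int|\Delta_if_i|^2$, since $\Delta_i$ is a real operator. Hence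
$$\int|\bar\partial W_i|^2_{g_i}d\mu=\int\big(|\Delta_if_i|^2-\operatorname{Ric}_i(W_i,\bar W_i)\big)d\mu .$$
With $\operatorname{Ric}_i=\theta$ and $|\Delta_if_i|=|f|$ this equals $-\sum_j\int|W_i-W_j|^2_{g_j}d\mu$. So both sides vanish: the $W_i$ are holomorphic and all equal.

**Step 3: the common isometry group is maximal compact.** The system is real, so real and imaginary parts of $(f_i)$ also solve it. Hence every holomorphic field is $W'+iW''$ with $W',W''$ holomorphic and having real potentials with respect to every $\omega_i$. The real field $iW'+\overline{iW'}$ is then Hamiltonian for every $\omega_i$ (its contraction with $\omega_i$ is a real multiple of the differential of the potential), hence preserves every $\omega_i$; likewise for $W''$. So $\mathrm{Lie}\,\mathrm{Aut}^0(X)=\mathfrak k'+J\mathfrak k'$, where $\mathfrak k'$ is the Lie algebra of the compact group $K'=\{g\in\mathrm{Aut}^0(X):g^*\omega_i=\omega_i\ \forall i\}^0$. Now $\mathrm{Aut}^0(X)$ is a linear group. The elements of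 the Lie algebra $\mathfrak k''$ of any compact subgroup are diagonalizable with imaginary eigenvalues, so $\mathfrak k''\cap J\mathfrak k''=0$ and $2\dim\mathfrak k''\le\dim_{\mathbb R}\mathrm{Aut}^0(X)\le2\dim\mathfrak k'$. So $K'$ has the maximal possible dimension. Maximal compact subgroups of connected Lie groups are connected, so a maximal compact subgroup containing $K'$ equals $K'$.

**Step 4: conclusion.** Any compact subgroup $K_1$ is conjugate into $K'$, say $gK_1g^{-1}\subset K'$. For $h\in K_1$ write $gh=h'g$ with $h'\in K'$. Then $h^*(g^*\omega_i)=g^*(h'^*\omega_i)=g^*\omega_i$. So $(g^*\omega_i)$ is a $K_1$-invariant cKE tuple, and $g\in\mathrm{Aut}^0(X)$ acts trivially on cohomology. $\square$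

**Proposition 6.** If a decomposition $(\alpha_i)$ of $c_1(X_n)$ admits a cKE tuple, then $\sum\mathfrak m(\alpha_i)>2$.

*Proof.* By Lemma 5 take $(\omega_i)$ $K$-invariant, with weights $\Phi_i$. For $g\in K$ the function $g^*\Phi_i-\Phi_i$ is pluriharmonic on $X$, hence a constant. This defines a homomorphism $K\to\mathbb R$, which is $0$ as $K$ is compact. So the $\Phi_i$ are of the form (5.1). Write $\alpha_i=(s_i,r_i,c_i)$ and $A_i,d_i,h_i,u_i,\rho_i$. Then $\sum h_i=4$, $\sum d_i=0$, $\sum A_i=n+1$.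

**Step 1: $u_i$ is convex.** The curve $\zeta\mapsto((1,e^{-\zeta},0),(1,-e^{-\zeta},0))$, $\zeta\in\mathbb C$, is immersed in $X^\circ$. On it $|v|=|w|$, $\log|v\wedge w|^2=\log|2e^{-\zeta}|^2$ is harmonic, and $\tanh x=|\tanh\mathrm{Re}\,\zeta|$, so $x=|\mathrm{Re}\,\zeta|$. The weight along the curve is $u_i(|\mathrm{Re}\,\zeta|)$ plus a harmonic function. It is smooth and strictly subharmonic, so $u_i$ extends to an even smooth strictly convex function on $\mathbb R$. Hence $u_i'(0)=0$ and $u_i'>0$ on $(0,\infty)$. Since $u_i-h_i\log\cosh x$ is bounded and $u_i$ is convex, $u_i'\to h_i$.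

**Step 2: the equations in one variable.** By Lemma 4(i), $\rho_i$ increases, from $|d_i|$ to $h_i$. By Lemma 4(ii), the distribution function of $x$ under $\omega_i^{2n}/V_i$ is $F_{\alpha_i}(\rho_i(x))$. The cKE equations say $\omega_i^{2n}/V_i=e^{-\sum\Phi_j}/Z$ for all $i$. So there is one common distribution function $m(x)$. With $U=\sum u_i$, $Q=\sum Q_{\alpha_i}$ and Lemma 4(iii),
$$\rho_i=Q_{\alpha_i}(m),\qquad m'=\frac1{Z'}e^{-U}\sinh x\cosh x,\qquad U'=\sum_i\sqrt{Q_{\alpha_i}(m)^2-d_i^2\operatorname{sech}^2x}\ \le\ Q(m). \tag{6.1}$$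

**Step 3: integration.** As in (1.1), $m''=(2\coth2x-U')m'\ge(2-Q(m))m'+(2\coth2x-2)m'$. Here $m'(0^+)=0$, and $m'(\infty)=0$ since $U'\to4$. Integrating over $(0,\infty)$, where $m$ runs from $0$ to $1$,
$$0\ \ge\ 2-\int_0^1Q\,dm+\int_0^\infty(2\coth2x-2)\,m'dx\ >\ 2-\sum\mathfrak m(\alpha_i).\qquad\square$$

The strictness comes from $\coth>1$, as on $\mathbb P^1\times\mathbb P^1$.

## 7. Shooting: $\sum\mathfrak m(\alpha_i)>2$ gives a weak cKE tuple

**Proposition 7.** If $(\alpha_i)$ is a decomposition of $c_1(X_n)$ with $\sum\mathfrak m(\alpha_i)>2$, there are bounded psh $K$-invariant weights $\Phi_i$ on $\alpha_i$ solving the weak cKE equations.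

*Proof.* We solve the system (6.1) by shooting from $x=0$. Extend $Q_i=Q_{\alpha_i}$ by $Q_i(m)=h_i$ for $m\ge1$, put $Q=\sum Q_i\le\sum h_i=4$ and
$$Y(m,x)=\sum_i\sqrt{Q_i(m)^2-d_i^2\operatorname{sech}^2x}\in[0,4].$$
Since $Q_i\ge|d_i|\operatorname{sech}x$, we have $Q(m)-\sum|d_i|\operatorname{sech}x\le Y(m,x)\le Q(m)$. Consider
$$m'=g\sinh x\cosh x,\qquad g'=-Y(m,x)\,g,\qquad m(0)=0,\quad g(0)=g_0>0. \tag{7.1}$$
We need a $g_0$ for which $m_\infty:=\lim_{x\to\infty}m=1$.

**Step 1: the system is well posed, although $Y$ is not Lipschitz at $m=0,x=0$.** Use $T=\frac12\sinh^2x$, so $dm/dT=g$ and $\cosh^2x=1+2T$, and $\kappa=m/T=\frac1T\int_0^Tg\,dT$. Near $0$, (5.4) gives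
$$Q_i^2-d_i^2\operatorname{sech}^2x=\theta_{\alpha_i}(m)+d_i^2\tanh^2x=\sinh^2x\Big(\tfrac12\kappa\,\frac{\theta_{\alpha_i}(m)}m+\frac{d_i^2}{\cosh^2x}\Big).$$
Dividing $g'=-Yg$ by $dT/dx=\sinh x\cosh x$, we get
$$\frac{dg}{dT}=-g\,\hat Y(\kappa,T),\qquad\hat Y=\frac1{\cosh x}\sum_i\sqrt{\tfrac12\kappa\,\frac{\theta_{\alpha_i}(m)}m+\frac{d_i^2}{\cosh^2x}},\quad m=\kappa T .$$
Now $\hat Y$ is smooth for $\kappa>0$ and small $T\ge0$, because $\theta_{\alpha_i}(m)/m$ is smooth and positive on $[0,1]$. On $\{g\in C[0,T_0]:|g-g_0|\le g_0/2\}$ we have $\kappa\in[\frac{g_0}2,\frac{3g_0}2]$, and $g\mapsto\kappa$ is $1$-Lipschitz in sup norm. If $|\hat Y|\le C_1$ and $|\partial_\kappa\hat Y|\le C_2$ on this range of $\kappa$ and $0\le T\le T_0$, the map $g\mapsto g_0-\int_0^Tg\,\hat Y(\kappa,T)\,dT$ moves points at most $\frac{3g_0}2C_1T_0$ away from $g_0$, and it has Lipschitz constant at most $T_0(C_1+\frac{3g_0}2C_2)$. So for small $T_0$ it is a contraction of this set, uniformly for $g_0$ in compact subsets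 of $(0,\infty)$. This gives a unique local solution, continuous in $g_0$. For $x>0$, $m>0$ we have $Q_i(m)^2-d_i^2\operatorname{sech}^2x>0$, so $Y$ is locally Lipschitz in $m$ there. Since $g=g_0\exp(-\int Y)\in[g_0e^{-4x},g_0]$, the solution is global and depends continuously on $g_0$, locally uniformly in $x$. Moreover $m'>0$ for $x>0$, so $m_\infty(g_0)\in(0,\infty]$ exists.

**Step 2: for large $g_0$, $m_\infty>1$.** On $[0,1]$ we have $g\ge g_0e^{-4}$, so $m(1)\ge\frac12g_0e^{-4}\sinh^21>1$.

**Step 3: for small $g_0$, $m_\infty<1$.** This is where the hypothesis enters. Let $R(m)=2m-\int_0^mQ$. Then $R(1)=2-\sum\mathfrak m(\alpha_i)<0$ and $|R'|\le2$. Fix $\eta'>0$ and $\bar x$ with $2\coth2\bar x\le2+\eta'$ and $\sum|d_i|\operatorname{sech}\bar x\le\eta'$. For $x\ge\bar x$ we have $Y\ge Q(m)-\eta'$, so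
$$m''=(2\coth2x-Y)m'\le(2+2\eta'-Q(m))m' .$$
Given $\eta>0$, for all small $g_0$ we have $m(\bar x),m'(\bar x)\le\eta$, as $g\le g_0$. Integrating from $\bar x$, for $x\ge\bar x$ and while $m\le1$,
$$m'\le\eta+R(m)-R(m(\bar x))+2\eta'\le R(m)+2\eta'+3\eta .$$
For $\eta,\eta'$ small the right side is negative for $m\in[1-\delta,1]$, for some $\delta>0$ with $\eta<1-\delta$. Since $m'>0$, $m$ stays below $1-\delta$.

**Step 4: at the threshold, $m_\infty=1$.** Let $g_*=\inf\{g_0:m_\infty(g_0)>1\}$. The set is open (if $m(x;g_0)>1$ at some finite $x$, this persists), it is nonempty by Step 2, and $g_*>0$ by Step 3. As the set is open, $g_*$ is not in it: $m_\infty(g_*)\le1$, and there are $g_0\downarrow g_*$ with $m_\infty(g_0)>1$. Suppose $m_\infty:=m_\infty(g_*)<1$. Since $m'>0$ is integrable and $(\log m')'=2\coth2x-Y\to2-Q(m_\infty)$, we have $Q(m_\infty)\ge2$. If $Q(m_\infty)=2$, then $(\log m')'\ge2\coth2x-Q(m)>0$, so $m'$ increases, which is impossible. So $Q(m_\infty)>2$. The function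
$$Q(m)-\sum|d_i|\operatorname{sech}x-2\coth2x$$
is nondecreasing in $m$ and in $x$, and at $(m(\bar x),\bar x)$ it tends to $Q(m_\infty)-2$ as $\bar x\to\infty$. So there is $\kappa_0>0$ such that for all large $\bar x$ it is $\ge\kappa_0$ at $(m(\bar x),\bar x)$, and hence $Y(m,x)-2\coth2x\ge\kappa_0$ for $x\ge\bar x$, $m\ge m(\bar x)$. Then $m'$ decays exponentially, and we may choose $\bar x$ with $m(\bar x)+2m'(\bar x)/\kappa_0<1$. For $g_0$ close to $g_*$, continuity gives $Y-2\coth2x\ge\kappa_0/2$ for $x\ge\bar x$, $m\ge m(\bar x;g_0)$. Hence $m'(x;g_0)\le m'(\bar x;g_0)e^{-\kappa_0(x-\bar x)/2}$ and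
$$m_\infty(g_0)\le m(\bar x;g_0)+2m'(\bar x;g_0)/\kappa_0<1,$$
which contradicts $m_\infty(g_0)>1$ for suitable $g_0\downarrow g_*$. So $m_\infty(g_*)=1$.

**Step 5: the weights.** Let $g_0=g_*$. Then $0<m<1$ on $(0,\infty)$, where $m$ is smooth, and $(\log m')'\to2-Q(1)=2-4=-2$, so $1-m=O(e^{-x})$. Put $u_i'=\sqrt{Q_i(m)^2-d_i^2\operatorname{sech}^2x}>0$ and $u_i(0)=0$. Then $\rho_i=Q_i(m)$ is increasing with $\rho_i'>0$, and $\rho_i<h_i<2A_i$. As $h_i-Q_i(m)=O(1-m)$ and $Q_i-u_i'\le|d_i|\operatorname{sech}x$, both integrable, $u_i-h_ix$ is bounded. So (5.1) defines a bounded weight $\Phi_i$. By Lemma 4(i), $dd^c\Phi_i>0$ where $0<x<\infty$.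

**Step 6: $\Phi_i$ is psh on all of $X$.** Near $\Sigma_0$, $\Phi_i$ is Lipschitz: $u_i'$ is bounded and $\tanh x=|\langle v,w\rangle|/(|v||w|)$ is Lipschitz. Let $\eta_\varepsilon$ be a cutoff equal to $1$ near $\Sigma_0$, supported in the $\varepsilon$-tube (of volume $O(\varepsilon^2)$, since the codimension is $2$), with $|d\eta_\varepsilon|=O(1/\varepsilon)$. For test forms $\psi\ge0$ supported near $\Sigma_0$,
$$0\le\int\Phi_i\,dd^c((1-\eta_\varepsilon)\psi)=-\int(1-\eta_\varepsilon)\,d\Phi_i\wedge d^c\psi+O(\varepsilon)\ \longrightarrow\ -\int d\Phi_i\wedge d^c\psi=\int\Phi_i\,dd^c\psi,$$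
the error being $\int d\Phi_i\wedge d^c\eta_\varepsilon\wedge\psi=O(\varepsilon^2\cdot\varepsilon^{-1})$. So $\Phi_i$ is psh on $X^\circ$. Being bounded, it extends as a psh weight across the divisor $E$.

**Step 7: the equations.** By Lemma 4(ii) the part of $V_i^{-1}(dd^c\Phi_i)^{2n}$ on $0<x<\infty$ pushes forward to $d(F_{\alpha_i}(\rho_i))=d(F_{\alpha_i}(Q_i(m)))=m'dx$, of total mass $1$. The total mass of $V_i^{-1}(dd^c\Phi_i)^{2n}$ on $X$ is $1$, so there is no mass elsewhere. By Lemma 4(iii), $e^{-\sum\Phi_i}$ pushes forward to a multiple of $e^{-\sum u_i}\sinh x\cosh x\,dx$. Since $g=g_*e^{-\sum u_i}$, this is a multiple of $m'dx$. Both measures are $K$-invariant and $K$ is transitive on level sets of $x$, so after normalization they agree. $\square$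

## 8. The wall $\sum\mathfrak m(\alpha_i)=2$

**Proposition 8.** (i) $\gamma:=\mathfrak m(c_1(X_n))-2>0$, and $X_n$ admits a Kähler–Einstein metric. (ii) For every $\mathbb Q$-decomposition (of any length) of $c_1(X_n)$ with $\sum\mathfrak m(\alpha_i)\ge2$, the inequality (4.2) holds for all its TCs and all $F$; in particular $\mathrm{DF}\ge0$.

*Proof.* (i) For $(2,2,n-1)$: $A=n+1$, $d=0$, $h=4$. With $G(\rho)=((n+1)^2-\rho^2/4)^{n-1}$, which decreases, and since $\int_0^2(\rho-2)\rho\,d\rho=-\frac43$ and $\int_2^4(\rho-2)\rho\,d\rho=\frac{20}3$,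
$$N_2-2N_1=\int_0^4(\rho-2)\rho\,G\,d\rho\ \ge\ \tfrac{20}3G(4)-\tfrac43G(0)>0,$$
because by Bernoulli $\frac{G(4)}{G(0)}=\big(1-\frac4{(n+1)^2}\big)^{n-1}\ge1-\frac{4(n-1)}{(n+1)^2}\ge\frac12$; the last step is $(n-3)^2\ge0$. So Proposition 7 with $k=1$ gives a bounded psh solution of $(dd^c\phi)^N=\mathrm{const}\cdot e^{-\phi}$, i.e. of an equation $(\omega+dd^c\varphi)^N=e^{F(\varphi,\cdot)}\omega^N$ with $F$ smooth. Bounded solutions of such equations are smooth (Székelyhidi–Tosatti, "Regularity of weak solutions of a complex Monge–Ampère equation", Anal. PDE 2011). As the right side is positive, the curvature form is positive, and it is a Kähler–Einstein metric.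

(ii) If $\sum\mathfrak m(\alpha_i)>2$, combine Proposition 7 with Lemmas 1 and 2. If $\sum\mathfrak m(\alpha_i)=2$, mix in a little of $c_1$: for rational $\varepsilon\in(0,1)$ the tuple $((1-\varepsilon)\mathcal L_1,\dots,(1-\varepsilon)\mathcal L_k,\varepsilon\mathcal L)$ on the same $\mathcal X$ is a TC for the decomposition $((1-\varepsilon)\alpha_1,\dots,(1-\varepsilon)\alpha_k,\varepsilon c_1)$. Its $\mathfrak m$-sum is $(1-\varepsilon)2+\varepsilon(2+\gamma)=2+\varepsilon\gamma>2$. The sum of the line bundles is still $\mathcal L$, so the $a_F$ are unchanged, and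
$$\frac{a_F+1-b_F}{b_F}\ge(1-\varepsilon)\sum_ie(\mathcal L_i)+\varepsilon\,e(\mathcal L).$$
Let $\varepsilon\to0$. Then use Corollary 3. $\square$

So any $\mathbb Q$-decomposition on the wall satisfies $\mathrm{DF}\ge0$ and, by Proposition 6, has no cKE tuple. We now extract what $\mathrm{DF}=0$ means there. The principle is that $\mathrm{DF}=0$ makes (4.2) an equality, while (4.2) continues to hold for nearby decompositions with $\mathfrak m$-sum at least $2$. So we are at a constrained maximum.

**Proposition 9.** Let $(\alpha_i)_{1\le i\le k}$ be a $\mathbb Q$-decomposition of $c_1=c_1(X_n)$ with $\sum\mathfrak m(\alpha_i)=2$, and let $(\mathcal X,(\mathcal L_i))$ be a TC for it with $\mathrm{DF}=0$. Put $\Lambda=\mathrm{span}_{\mathbb Q}(\alpha_i)\subset\mathrm{Pic}(X)_{\mathbb Q}$. Then: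

(i) $\mathcal X_0$ is a prime divisor, and $b=1$, $a=\sum_ie(\mathcal L_i)$ for its coefficients.

(ii) There are a linear map $\mathcal M$ from $\Lambda$ to $\mathbb C^*$-linearized $\mathbb Q$-line bundles on $\mathcal X$ and $s_i\in\mathbb Q$ with $\mathcal L_i\cong\mathcal M(\alpha_i)+s_i\mathcal X_0$ equivariantly. With $s=\sum s_i$ and
$$e(\beta):=\frac{\overline{\mathcal M(\beta)}^{\,N+1}}{(N+1)\,\beta^N}\qquad(\beta\in\Lambda_{\mathbb R}\ \text{Kähler})$$
one has $\mathcal L=\mathcal M(c_1)+s\mathcal X_0$ and $a-s=\sum_ie(\alpha_i)$.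

(iii) There are $\kappa\ge0$ and a linear form $\ell$ on $\Lambda_{\mathbb R}$ with, for all $i$,
$$\nabla e(\alpha_i)+\kappa\nabla\mathfrak m(\alpha_i)=\ell,\qquad\text{hence}\qquad e(\alpha_i)+\kappa\,\mathfrak m(\alpha_i)=\ell(\alpha_i). \tag{8.1}$$

*Proof.* By Proposition 8(ii) and Corollary 3, all $b_F=1$ and all $a_F=a:=\sum e(\mathcal L_i)$.

**Step 1: $\mathcal X_0$ is irreducible.** If there were two components, we could change the TC so that the inequality (4.2) at one of them fails. Suppose $F\ne F'$ are components. Let $\pi:\mathcal X'\to\mathcal X$ be the normalized blow-up of the ideal $\mathfrak b$ of $F$, which is $\mathbb C^*$-invariant, with $\mathfrak b\,\mathcal O_{\mathcal X'}=\mathcal O(-B)$; then $-B$ is $\pi$-ample. As $t\in\mathfrak b$, we have $\mathcal X_0'-B\ge0$. For small rational $\epsilon>0$ the bundles $\mathcal L_i'=\pi^*\mathcal L_i+\epsilon(\mathcal X_0'-B)$ are all relatively ample, so $(\mathcal X',(\mathcal L_i'))$ is a TC for $(\alpha_i)$. At the generic point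 of $F$, $\mathcal X$ is regular and $\mathfrak b$ is principal, generated by $t$ as $b_F=1$. So $\pi$ is an isomorphism there and $\mathcal X_0'-B=F-F=0$; the coefficients at $F$ are still $a_F=a$, $b_F=1$. At the generic point of $F'$, $\mathfrak b$ is trivial and $\mathcal X_0'-B=F'$. By (4.2) at $F$ for $\mathcal X'$ (Proposition 8(ii)), $a\ge\sum e(\mathcal L_i')$. But $\sum e(\mathcal L_i')$ equals $a$ at $\epsilon=0$, and its derivative there is
$$\sum_iV_i^{-1}(\pi^*\mathcal L_i)^N\cdot(\mathcal X_0'-B)\ \ge\ \sum_iV_i^{-1}(\mathcal L_i|_{F'})^N>0,$$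
because $\mathcal X_0'-B$ is effective and contains $F'$ with coefficient $1$, and $\pi^*\mathcal L_i$ is nef on the fiber. For small $\epsilon$ this is a contradiction.

**Step 2: linear structure.** So $\mathcal X_0$ is a prime divisor, and every $\mathbb Q$-Cartier divisor supported on $\mathcal X_0$ is a multiple of it. Choose a basis of $\Lambda$ among the $\alpha_i$ and let $\mathcal M$ be the linear map with $\mathcal M(\alpha_i)=\mathcal L_i$ for the basis elements. For any $i$, a multiple of $\mathcal L_i-\mathcal M(\alpha_i)$ is trivial on $\mathcal X_1$. Spreading out a trivialization by the action gives an invariant nowhere zero section over $\mathbb C^*$, whose divisor is supported on $\mathcal X_0$. So $\mathcal L_i\cong\mathcal M(\alpha_i)+s_i\mathcal X_0$ equivariantly. Summing, $\mathcal L=\mathcal M(c_1)+s\mathcal X_0$. By the rule after (2.3), $e(\mathcal L_i)=e(\alpha_i)+s_i$, hence $a-s=\sum e(\alpha_i)$. The function $e$ is rational on $\Lambda_{\mathbb R}$, homogeneous of degree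 $1$, and smooth on Kähler classes.

**Step 3: the maximum property.** Let $\beta_j\in\Lambda$ be finitely many classes with $\mathcal M(\beta_j)$ relatively ample, $\sum\beta_j=c_1$ and $\sum\mathfrak m(\beta_j)\ge2$. Then $(\mathcal X,(\mathcal M(\beta_j)))$ is a TC for $(\beta_j)$ whose total bundle is $\mathcal M(c_1)=\mathcal L-s\mathcal X_0$, so the coefficient along $\mathcal X_0$ is $a-s$. Proposition 8(ii) gives
$$\sum_je(\beta_j)\ \le\ a-s=\sum_ie(\alpha_i). \tag{8.2}$$
The set of $\beta\in\Lambda_{\mathbb R}$ with $\mathcal M(\beta)$ relatively ample is an open convex cone, since relative ampleness over $\mathbb C$ is equivalent, by the $\mathbb C^*$-action, to ampleness on the projective scheme $\mathcal X_0$. It contains all $\alpha_i$ (because $\mathcal X_0|_{\mathcal X_0}$ is trivial) and $c_1=\sum\alpha_i$.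

**Step 4: the Lagrange multiplier.** For $\delta=(\delta_i)\in\Lambda_{\mathbb R}^k$ with $\sum\delta_i=0$ put
$$e_1(\delta)=\sum_i\nabla e(\alpha_i)\cdot\delta_i,\qquad q_1(\delta)=\sum_i\nabla\mathfrak m(\alpha_i)\cdot\delta_i .$$

*Case $q_1\not\equiv0$.* If $\delta$ is rational and $q_1(\delta)>0$, then $\sum\mathfrak m(\alpha_i+t\delta_i)=2+tq_1(\delta)+o(t)\ge2$ for small rational $t>0$, because $\mathfrak m$ is $C^1$. So (8.2) applies to $(\alpha_i+t\delta_i)$ and $e_1(\delta)\le0$. By density, $q_1(\delta)>0$ implies $e_1(\delta)\le0$ for real $\delta$. If $q_1(\delta)=0$ and $q_1(\delta_0)>0$, then $e_1(\pm\delta+\epsilon\delta_0)\le0$ for all $\epsilon>0$, so $e_1(\delta)=0$. Hence $e_1=-\kappa q_1$ with $\kappa\ge0$.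

*Case $q_1\equiv0$.* For rational $\delta$, rational $\epsilon>0$ and small rational $t>0$ apply (8.2) to the tuple consisting of $(1-\epsilon t)(\alpha_i+t\delta_i)$, $1\le i\le k$, and $\epsilon t\,c_1$. It sums to $c_1$, and its $\mathfrak m$-sum is $2+\epsilon t\gamma+o(t)\ge2$. The first-order term in $t$ gives $e_1(\delta)\le\epsilon\big(\sum e(\alpha_i)-e(c_1)\big)$ for all rational $\epsilon>0$. So $e_1(\delta)\le0$, and likewise for $-\delta$. Thus $e_1\equiv0$; take $\kappa=0$.

In both cases $\sum_i(\nabla e(\alpha_i)+\kappa\nabla\mathfrak m(\alpha_i))\cdot\delta_i=0$ whenever $\sum\delta_i=0$. So the linear forms $\nabla e(\alpha_i)+\kappa\nabla\mathfrak m(\alpha_i)$ are all equal to one form $\ell$. The second part of (8.1) is Euler's identity for functions homogeneous of degree $1$. $\square$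

## 9. Three classes on the wall, and where they leave $\kappa$ undetermined

Let $n\ge3$. The most direct wall decomposition mixes $c_1$ with the splitting of Section 3. Put
$$L_1'=(2-\varepsilon,2-\varepsilon,\varepsilon),\qquad L_2'=(\varepsilon,\varepsilon,n-1-\varepsilon),\qquad L_1'+L_2'=c_1 . \tag{9.1}$$
As $\varepsilon\to0$: $\mathfrak m(L_2')\le h=2\varepsilon\to0$, and $L_1'$ has $A=2$, $d=0$, $h=4-2\varepsilon$. With $\rho=4\sqrt y$,
$$\mathfrak m(L_1')\to\frac{\int_0^4\rho^2(4-\rho^2/4)^{n-1}d\rho}{\int_0^4\rho(4-\rho^2/4)^{n-1}d\rho}=4\,\frac{B(\frac32,n)}{B(1,n)}=4\,\frac{\Gamma(n+1)\Gamma(3/2)}{\Gamma(n+3/2)}\le\frac{64}{35}<2,$$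
with equality at $n=3$; the expression decreases in $n$, since consecutive values have ratio $\frac{n+1}{n+3/2}<1$. (At $n=2$ it equals $\frac{32}{15}>2$, so this choice needs $n\ge3$.) Fix a rational $\varepsilon$ with
$$m_0:=\mathfrak m(L_1')+\mathfrak m(L_2')<2. \tag{9.2}$$

Since $\mathfrak m(c_1)=2+\gamma$, there is a rational $\varphi\in(0,1)$ for which $\big((1-\varphi)c_1,\ \varphi L_1',\ \varphi L_2'\big)$ has $\mathfrak m$-sum exactly $2$, namely $\varphi=\gamma/(2+\gamma-m_0)$. It has no cKE tuple, and $\mathrm{DF}\ge0$. Is it $K$-polystable? Suppose a TC has $\mathrm{DF}=0$. If we knew $\kappa=0$ *and* $e(c_1)=\sum e(\alpha_i)$, we could conclude: as we shall see in Section 10, the TC $(\mathcal X,\mathcal L)$ for $(X,-K_X)$ would then have $\mathrm{DF}=0$, and $X_n$ is Kähler–Einstein. But (8.1) gives no such information here. All classes in $\Lambda_{\mathbb R}=\mathrm{span}(c_1,L_1')$ have $d=0$. On Kähler classes with $d=0$ the number $N_2$ is a polynomial in $(A,h)$, homogeneous of degree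 $2n+1=N+1$, and $N_1=\beta^N/j$. So for any $\kappa\ge0$ and any linear form $\ell$, the function
$$\ell-\kappa\,\mathfrak m=\frac{\text{polynomial of degree }N+1}{\beta^N}$$
has exactly the shape that $e$ is allowed to have, and with $e=\ell-\kappa\,\mathfrak m$ the conditions (8.1) hold identically. They cannot exclude $\kappa>0$. This is the point at which the argument stops for these three classes; whether this decomposition is $K$-polystable we leave aside.

The observation also says what to change. The function $e$ is one rational function, whereas $\mathfrak m$ is given by two different ones on $d\ge0$ and $d\le0$: $N_2$ contains an *odd* power series in $|d|$. So we let some classes have $d\ne0$, with enough of them on the side $d>0$ to determine $e$ along a line, and then one class on the side $d<0$ as a witness against $\kappa>0$.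

## 10. A line of classes through $c_1$, and the proof of the Theorem

Let $n\ge3$. For $|x|<2$ put
$$\xi(x)=(2+x,\,2-x,\,n-1),$$
a Kähler class with $\xi(0)=c_1$. It has $A=n+1$, $h=4$, $d=2x$.

**Step 1: the decomposition.** Keep $L_1',L_2'$ and $m_0<2$ from (9.1), (9.2). Choose distinct rational $x_1,\dots,x_{n+1}>0$, with mean $x_*=\frac1{n+1}\sum x_j$, so small that
$$m_1:=\frac12\Big(\frac1{n+1}\sum_j\mathfrak m(\xi(x_j))+\mathfrak m(\xi(-x_*))\Big)>2 ;$$
this is possible because $\mathfrak m$ is continuous and $\mathfrak m(\xi(0))=2+\gamma$. The numbers $m_0,m_1$ are rational. Let $\varphi=\frac{m_1-2}{m_1-m_0}\in(0,1)\cap\mathbb Q$, so that $(1-\varphi)m_1+\varphi m_0=2$. Put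
$$\alpha_j=\tfrac{1-\varphi}{2(n+1)}\,\xi(x_j)\ (1\le j\le n+1),\quad\alpha_{n+2}=\tfrac{1-\varphi}2\,\xi(-x_*),\quad\alpha_{n+3}=\varphi L_1',\quad\alpha_{n+4}=\varphi L_2'.$$
Since $\xi$ is affine, $\sum\alpha_i=(1-\varphi)\frac{\xi(x_*)+\xi(-x_*)}2+\varphi c_1=c_1$. Since $\mathfrak m$ is homogeneous, $\sum\mathfrak m(\alpha_i)=(1-\varphi)m_1+\varphi m_0=2$. For $k>n+4$ split $\alpha_{n+4}$ into equal parts; this changes neither the $\mathfrak m$-sum nor anything below. By Proposition 6 there is no cKE tuple. By Proposition 8(ii), $\mathrm{DF}\ge0$ for all TCs. It remains to show that $\mathrm{DF}=0$ if and only if $\mathcal X\cong X\times\mathbb C$.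

**Step 2: if $\mathcal X\cong X\times\mathbb C$, then $\mathrm{DF}=0$.** First, the isomorphism, which is only one of varieties, can be taken over $\mathbb C$. Global functions on $X\times\mathbb C$ are polynomials in the coordinate $z$ of $\mathbb C$, so the projection $t$ of $\mathcal X$ becomes a polynomial $P(z)$. For every $c\ne0$ the fiber $t^{-1}(c)\cong X$ is connected and reduced, so $P-c$ has exactly one root and it is simple. Hence $\deg P=1$. So we may take the isomorphism over $\mathbb C$ and, after composing with an automorphism of $X$, equal to the given identification over $t=1$. Each $\mathcal L_i$ is a pullback from $X$ as a $\mathbb Q$-line bundle, so $(\mathcal X_0,\mathcal L_i|_{\mathcal X_0})\cong(X,L_i)$. The $\mathbb C^*$-action on the central fiber is thus an action $\lambda$ on $X$ lifted to the $L_i$. As $\mathcal X\to\mathbb C$ is smooth and Deligne pairings commute with base change, $\eta|_0$ is built functorially from $X$ and the line bundles $L_i,K_X$, and $\mathrm{DF}$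 is the character by which $\lambda$ acts on it. The product TC $(X\times\mathbb C,(L_i))$ defined by $\lambda^{-1}$ then has the opposite $\mathrm{DF}$. Both are $\ge0$, so $\mathrm{DF}=0$.

From now on let $(\mathcal X,(\mathcal L_i))$ be a TC with $\mathrm{DF}=0$. Proposition 9 applies, and we use its notation.

**Step 3: $e$ and $\mathfrak m$ along the line $\xi$.** We turn (8.1) into a statement about polynomials in $x$. $\Lambda$ contains $\xi(x_1),\xi(x_2)$, hence $\xi':=(1,-1,0)$ and all $\xi(x)$, $x\in\mathbb Q$; in particular $\xi(0)=c_1$. For $|x|<2$, with $G(\rho)=((n+1)^2-\rho^2/4)^{n-1}$, which is positive on $[0,4]$: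

- $\xi(x)^N=jN_1(x)$, where $N_1(x)=\int_{2|x|}^4\rho\,G\,d\rho=\frac2n\big[((n+1)^2-x^2)^n-((n+1)^2-4)^n\big]$ is an even polynomial of degree $2n$, positive for $|x|<2$.
- $N_2(x)=\int_{2|x|}^4\rho^2G\,d\rho=c_2-O(|x|)$, where $c_2=\int_0^4\rho^2G\,d\rho$ and $O(x)=\int_0^{2x}\rho^2G\,d\rho$ is an odd polynomial of degree $2n+1$ with $O(x)\ne0$ for $0<|x|<2$.
- $P(x):=\overline{\mathcal M(\xi(x))}^{\,N+1}$ is a polynomial of degree at most $N+1=2n+1$.

Let $f(x)=e(\xi(x))+\kappa\,\mathfrak m(\xi(x))-\ell(\xi(x))$ and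
$$p(x)=\frac{P(x)}{(N+1)j}+\kappa\,(c_2-O(x))-\ell(\xi(x))\,N_1(x),\qquad\deg p\le2n+1 .$$
As $\mathfrak m=N_2/N_1$ and $O(-x)=-O(x)$,
$$N_1f=p\ \text{ for }0\le x<2,\qquad N_1f=p+2\kappa\,O\ \text{ for }-2<x\le0. \tag{10.1}$$

**Step 4: $\kappa=0$.** Gradients of functions homogeneous of degree $1$ are homogeneous of degree $0$, and $\alpha_j$ is a positive multiple of $\xi(x_j)$. So (8.1) says $f(x_j)=0$ and $f'(x_j)=(\nabla e+\kappa\nabla\mathfrak m-\ell)\cdot\xi'=0$ for $j=1,\dots,n+1$. By (10.1), $p$ has $n+1$ distinct zeros of multiplicity at least $2$, that is, at least $2n+2>\deg p$ zeros with multiplicity. Hence $p\equiv0$. By (8.1) for $\alpha_{n+2}$ also $f(-x_*)=0$, so (10.1) gives $2\kappa\,O(-x_*)=0$. Since $O(-x_*)\ne0$, $\kappa=0$.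

**Step 5: $e(c_1)=\sum e(\alpha_i)$.** With $\kappa=0$ and $p\equiv0$, (10.1) gives $e(\xi(x))=\ell(\xi(x))$. At $x=0$, using (8.1) with $\kappa=0$,
$$e(c_1)=\ell(c_1)=\sum_i\ell(\alpha_i)=\sum_ie(\alpha_i).$$

**Step 6: reduction to one class.** $(\mathcal X,\mathcal L)$ is a TC for $(X,-K_X)$. Its central fiber is a prime divisor with $b=1$, so by (2.3) for $k=1$ its Donaldson–Futaki invariant is $a-e(\mathcal L)$. Since $\mathcal L=\mathcal M(c_1)+s\mathcal X_0$, we have $e(\mathcal L)=e(c_1)+s$. By Proposition 9(ii) and Step 5,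
$$a-e(\mathcal L)=(a-s)-e(c_1)=\sum_ie(\alpha_i)-e(c_1)=0 .$$
$X_n$ is Kähler–Einstein by Proposition 8(i). By the Known result with $k=1$, $(X,-K_X)$ is $K$-polystable, so $\mathcal X\cong X\times\mathbb C$.

By Steps 1, 2 and 6, $(\alpha_i)$ is a $K$-polystable $\mathbb Q$-decomposition of $c_1(X_n)$ of length $k$, and it admits no coupled Kähler–Einstein tuple. This proves the Theorem, and the question of Section 2 has a negative answer. $\blacksquare$
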